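# Two planes meeting at a point, and a $\bar\partial$-complex that is not exact

On a complex manifold every smooth $\bar\partial$-closed $(0,q)$-form, $q\ge1$, is locally $\bar\partial$ of something. On a singular complex space $X$ one can replace smooth forms by certain currents. One keeps only those that satisfy a boundary condition at the singular set, strong enough that the functions killed by $\bar\partial$ are exactly the holomorphic functions on $X$. This gives sheaves $\mathrm{Dom}_q\,\bar\partial_X$ and a complex of sheaves. When $\dim X=1$ the complex is known to be exact. The question, taken from Mats Andersson and Håkan Samuelsson, "A Dolbeault-Grothendieck lemma on complex spaces via Koppelman formulas", arXiv:1010.6142 (2010), is whether it is exact for every reduced $X$ of pure dimension greater than one. We shall see that it is not, with counterexamples in every dimension $n\ge2$.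

Throughout, $\chi$ is a smooth function on $\mathbb R$ that is $0$ near $(-\infty,0]$ and $1$ near $\infty$; say $\chi'$ is supported in $[c_1,c_2]$ with $0<c_1<c_2$.

## 1. A pair of planes in $\mathbb C^4$, tested against a family of $(2,1)$-forms

Let $X\subset\mathbb C^4=\mathbb C^2_x\times\mathbb C^2_y$ be the union of the planes $X_1=\{y=0\}$ and $X_2=\{x=0\}$. Put
$$\nu_0(x)=\frac{|x_1|^2}{|x|^2}\quad\text{on }X_1,\qquad \mu=\bar\partial\nu_0\ \text{ on }X_1,\qquad \mu=0\ \text{ on }X_2 .$$
Is there an admissible function $\nu'$ on $X$ near $0$ with $\bar\partial\nu'=\mu$? "Admissible" means that $\nu'$ passes certain tests at the singular point. The precise definition comes in Section 2. In Section 4 we shall find, for every constant $\kappa>0$, one such test. On $X_1$ it is given, up to a nonzero constant factor that does not depend on $\kappa$, by the form $\xi_\kappa\wedge dx$, where $dx=dx_1\wedge dx_2$ and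
$$\xi_\kappa=\frac{\kappa(\bar x_2\,d\bar x_1-\bar x_1\,d\bar x_2)}{N_\kappa^2},\qquad N_\kappa=\kappa|x_1|^2+|x_2|^2 .\tag{1.1}$$
On $X_2$ the test form does not depend on $\kappa$. The test asks that $\bar\partial\chi(|h|^2/\delta)\wedge\nu'\wedge(\text{test form})\to0$ as $\delta\to0$, where $h=(x,y)$. If $\nu'$ passes the tests for $\kappa$ and for $1$, we can subtract; then $X_2$ drops out. So for functions $g$ on a punctured neighborhood of $0\in\mathbb C^2$ (extended by $0$) we consider
$$L_\kappa(g)=\lim_{\delta\to0}\int_{\mathbb C^2}\bar\partial\chi(|x|^2/\delta)\wedge g\,\xi_\kappa\wedge dx$$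
whenever the limit exists.

**Lemma 1.** (a) Let $g_0$ be continuous on $\mathbb C^2\setminus0$ and invariant under $x\mapsto sx$, $s>0$, and let $g_1$ be continuous near $0$. Then
$$L_\kappa(g_0g_1)=g_1(0)\int_{\mathbb C^2}\bar\partial\chi(|x|^2)\wedge g_0\,\xi_\kappa\wedge dx .$$
If $g_1$ is constant, the integral defining $L_\kappa(g_0g_1)$ does not depend on $\delta$.

(b) With $C=-4\pi^2$,
$$L_\kappa(1)=C,\qquad L_\kappa(\nu_0)=C\,I(\kappa),\qquad I(\kappa)=\int_0^\infty\frac{d\tau}{(1+\kappa\tau)(1+\tau)^2},$$
and $I$ is strictly decreasing in $\kappa>0$.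

*Proof.* (a) Under $x\mapsto sx$ the numerator of $\xi_\kappa$ is multiplied by $s^2$, $N_\kappa^2$ by $s^4$, and $dx$ by $s^2$. So $\xi_\kappa\wedge dx$ is invariant. Substituting $\sqrt\delta\,x$ for $x$, the integral becomes
$$\int\bar\partial\chi(|x|^2)\wedge g_0(x)\,g_1(\sqrt\delta\,x)\,\xi_\kappa\wedge dx .$$
The form $\bar\partial\chi(|x|^2)$ is supported in the compact shell $c_1\le|x|^2\le c_2$, on which $g_1(\sqrt\delta\,x)\to g_1(0)$ uniformly.

(b) Off the null set $\{x_1=0\}$ use coordinates $x_1=s$, $x_2=s\zeta$. Then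
$$\bar x_2d\bar x_1-\bar x_1d\bar x_2=\bar s\bar\zeta\,d\bar s-\bar s(\bar\zeta\,d\bar s+\bar s\,d\bar\zeta)=-\bar s^2d\bar\zeta,\quad N_\kappa=|s|^2(\kappa+|\zeta|^2),\quad dx=s\,ds\wedge d\zeta ,$$
and $\nu_0=1/(1+|\zeta|^2)$. For $g_0=G(|\zeta|^2)$ with $G$ bounded this gives
$$g_0\,\xi_\kappa\wedge dx=-\frac{\kappa\,G(|\zeta|^2)}{s\,(\kappa+|\zeta|^2)^2}\,d\bar\zeta\wedge ds\wedge d\zeta .$$
Put $A=1+|\zeta|^2$, so that $|x|^2=A|s|^2$. Because of the factor $d\bar\zeta$, only the $d\bar s$-part of $\bar\partial\chi(A|s|^2)$ matters, and it is $\chi'(A|s|^2)\,As\,d\bar s$. The factor $s$ cancels $1/s$. With $dA$ denoting Lebesgue measure on $\mathbb C$,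
$$\int_{\mathbb C}A\chi'(A|s|^2)\,dA(s)=\pi\int_0^\infty A\chi'(Au)\,du=\pi .$$
Since $d\bar s\wedge d\bar\zeta\wedge ds\wedge d\zeta=-(d\bar s\wedge ds)\wedge(d\bar\zeta\wedge d\zeta)=-(2i)^2dA(s)\,dA(\zeta)=4\,dA(s)\,dA(\zeta)$, we get
$$\int_{\mathbb C^2}\bar\partial\chi(|x|^2)\wedge g_0\,\xi_\kappa\wedge dx=-4\pi\int_{\mathbb C}\frac{\kappa\,G(|\zeta|^2)}{(\kappa+|\zeta|^2)^2}\,dA(\zeta)=-4\pi^2\int_0^\infty\frac{\kappa\,G(r)}{(\kappa+r)^2}\,dr .$$
(The double integral converges absolutely, so the order of integration is free.) For $G=1$ the last integral is $1$. For $G(r)=1/(1+r)$ the substitution $r=\kappa\tau$ turns it into $I(\kappa)$. The integrand of $I$ is strictly decreasing in $\kappa$ for each $\tau>0$. $\square$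

So $L_\kappa/C$ averages a homogeneous function over directions, against a probability measure that depends on $\kappa$. A function that is continuous at $0$ does not notice the dependence on $\kappa$. The function $\nu_0$ does.

**Lemma 2.** Let $B\subset\mathbb C^2$ be a ball around $0$, and let $\nu'$ be a distribution on $B\setminus0$ with $\bar\partial\nu'=\bar\partial\nu_0$. Then $\nu'=\nu_0-\gamma$ with $\gamma$ holomorphic in $B$. For every $\phi\in C^\infty_c(B)$ with $\phi(0)=1$,
$$L_\kappa(\phi\nu')=C\big(I(\kappa)-\gamma(0)\big).$$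
In particular $L_\kappa(\phi\nu')\ne L_1(\phi\nu')$ for every $\kappa\ne1$.

*Proof.* The distribution $\gamma=\nu_0-\nu'$ is $\bar\partial$-closed on $B\setminus0$, hence a holomorphic function there, and it extends to $B$ by Hartogs' theorem. Now apply Lemma 1 to $\phi\nu_0$ and to $\phi\gamma$. $\square$

Thus no solution passes the tests for two different values of $\kappa$. One test alone would not suffice: since $I(1)=\tfrac12$, the function $\nu_0-\tfrac12$ passes the test for $\kappa=1$. It is the variation of $\kappa$ that kills every candidate.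

This is the core of the counterexample in dimension two. Three things remain, or change in general.

1. We must say what the tests are, and show that the forms $\xi_\kappa\wedge dx$ are among them.
2. The form $\mu$ must itself be admissible, against all tests, including those that come from embeddings and resolutions that we have not written down.
3. In dimension $n\ge3$ we shall use $X\times\mathbb C^{n-2}$ and a form $\mu$ of degree $n-1$. Then $\gamma$ is a closed current of degree $n-2\ge1$, Hartogs' theorem says nothing about it, and Lemma 2 collapses. Section 7 shows that constant $\kappa$ then detect nothing at all.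

## 2. Currents with the standard extension property, structure forms, and $\bar\partial_X$

Let $X$ be a reduced complex space of pure dimension $n$, with regular part $X_{reg}$, singular locus $X_{sing}$ and structure sheaf $\mathcal O^X$.

**Smooth forms and currents.** Embed $X$ locally as $i:X\hookrightarrow\Omega\subset\mathbb C^N$, with ideal sheaf $\mathcal J_X$. A smooth form on $X$ is a smooth form on $\Omega$, modulo those whose pullback to $X_{reg}$ vanishes. This does not depend on the embedding; the fine sheaf of smooth $(p,q)$-forms is $\mathcal E^X_{p,q}$. Currents are the continuous linear functionals on compactly supported smooth forms. A current is *pseudomeromorphic* if it is locally a finite sum of push-forwards, under compositions of modifications, simple projections and open inclusions, of elementary currents. An elementary current is a tensor product of one-variable principal values $1/z_j^a$ and residues $\bar\partial(1/z_j^b)$, times a smooth form.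

**Standard extension property.** For a pseudomeromorphic $\mu$ and an analytic set $V=\{h=0\}$ put
$$\mathbf 1_{X\setminus V}\mu=\lim_{\epsilon\to0}\chi(|h|^2/\epsilon)\,\mu,\qquad \mathbf 1_V\mu=\mu-\mathbf 1_{X\setminus V}\mu .$$
The limit exists and does not depend on the choices. The current $\mu$ has the *SEP* if $\mathbf 1_V\mu=0$ for every germ $V$ of analytic subset of positive codimension on each irreducible component. We write $\mathcal W^X$ for the pseudomeromorphic currents with the SEP, and $\mathcal W^X_{0,q}$ in bidegree $(0,q)$. For example, on $\mathbb C$ the principal value $1/z$ has the SEP. The residue $\bar\partial(1/z)$ does not: it is supported at $0$, so $\chi(|z|^2/\epsilon)\bar\partial(1/z)=0$.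

**Almost semi-meromorphic currents.** A current $\alpha$ is *almost semi-meromorphic* if locally $\alpha=\pi_*(\gamma/s)$, where $\pi:X'\to X$ is a modification, $s$ is a holomorphic section of a line bundle $L\to X'$ that does not vanish identically on any component, and $\gamma$ is a smooth $L$-valued form. For such $\alpha$ and $\mu\in\mathcal W^X$ one defines
$$\alpha\wedge\mu=\lim_{\epsilon\to0}\chi(|h|^2/\epsilon)\,\alpha\wedge\mu ,$$
where $h$ is a holomorphic tuple, not identically zero on any component, such that $\alpha$ is smooth outside $\{h=0\}$. The limit exists, does not depend on $h$, and lies in $\mathcal W^X$. Where $\alpha$ is smooth it is the ordinary product. Example: $\nu_0=|x_1|^2/|x|^2$ on $\mathbb C^2$. On the blow-up of $0$ it is the pullback of a smooth function on $\mathbb P^1$, so it is the push-forward of a smooth function (take $s=1$).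

**Structure forms.** Fix a local embedding at a point of $X$, of codimension $p=N-n$, coordinates $z$ on $\Omega$, and a free resolution
$$0\to E_M\xrightarrow{f_M}\cdots\xrightarrow{f_1}E_0\to\mathcal O^\Omega/\mathcal J_X\to0,\qquad E_0=\mathcal O,$$
with Hermitian metrics on the $E_k$. Off $X$ let $\sigma_k$ be the pointwise minimal inverse of $f_k$: it inverts $f_k$ from $(\ker f_k)^\perp$ onto $\operatorname{im}f_k$ and vanishes on $(\operatorname{im}f_k)^\perp$. Put $u_k=\sigma_k(\bar\partial\sigma_{k-1})\cdots(\bar\partial\sigma_1)$ and $u=\sum u_k$. Let $F$ be a holomorphic tuple with zero set $X$. The residue current is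
$$R=\sum_kR_k=\bar\partial|F|^{2\lambda}\wedge u\big|_{\lambda=0},$$
by analytic continuation from $\mathrm{Re}\,\lambda\gg0$. Here $R_k$ is an $E_k$-valued $(0,k)$-current and $R_k=0$ for $k<p$. There is a unique current $\omega=\omega_0+\omega_1+\cdots$ on $X$ with $i_*\omega=R\wedge dz_1\wedge\cdots\wedge dz_N$, where $\omega_k$ is an $E_{p+k}$-valued $(n,k)$-form. It is almost semi-meromorphic, smooth on $X_{reg}$, and $\nabla_f\omega=0$, where $\nabla_f=f-\bar\partial$. Let $\mathfrak S_a$ be the set of all structure forms $\omega$ at $a$, over all local embeddings, Hermitian resolutions and coordinates.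

*Signs.* We use the usual superstructure: $f(\alpha\otimes e)=(-1)^{\deg\alpha}\alpha\otimes f(e)$, and similarly for $\sigma$, so $f$ is odd and anticommutes with $\bar\partial$. Hence
$$\nabla_f(\alpha\wedge\omega)=-\bar\partial\alpha\wedge\omega+(-1)^{\deg\alpha}\alpha\wedge\nabla_f\omega .\tag{2.1}$$
Since $\bar\partial u_k=(\bar\partial\sigma_k)\cdots(\bar\partial\sigma_1)$, we have $u_1=\sigma_1(1)$ and $u_{k+1}=\sigma_{k+1}\bar\partial u_k$. A sign $\pm$ left unspecified depends only on dimensions.

*Example: two lines.* Let $X=\{xy=0\}\subset\mathbb C^2$, with resolution $\mathcal O\xrightarrow{xy}\mathcal O$. Then $u_1=1/(xy)$ and $R=\bar\partial(1/(xy))$. Near points of $\{y=0\}$ with $x\ne0$ this is $\frac1x\bar\partial\frac1y$, and symmetrically on the other line. So $\omega=\omega_0$ equals $c\,dx/x$ on $\{y=0\}$ and $-c\,dy/y$ on $\{x=0\}$, with $c\ne0$; the sign comes from $dx\wedge dy=-dy\wedge dx$.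

**The operator $\bar\partial_X$.** For germs $\mu,\tau\in\mathcal W^X_{0,*}$ at $a$ we say $\bar\partial_X\mu=\tau$ at $a$ if
$$-\nabla_f(\mu\wedge\omega)=\tau\wedge\omega\quad\text{at }a\text{ for all }\omega\in\mathfrak S_a.$$
It is known that this holds if and only if $\bar\partial\mu=\tau$ and
$$\bar\partial\chi_\delta\wedge\mu\wedge\omega\to0\ \text{ as }\delta\to0\quad\text{for every }\omega\in\mathfrak S_a,\tag{2.2}$$
where $\chi_\delta=\chi(|h|^2/\delta)$ and $h$ is a holomorphic tuple near $a$ that vanishes on $X_{sing}$ but not identically on any irreducible component. A current $\mu\in\mathcal W_{0,q}(\mathcal U)$ is a section of $\mathrm{Dom}_q\,\bar\partial_X$ over $\mathcal U$ if there is $\tau\in\mathcal W_{0,q+1}(\mathcal U)$ with $\bar\partial_X\mu=\tau$ at each point of $\mathcal U$.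

Let us see directly how (2.2) arises, since we use the mechanism twice. For $T=\mu\wedge\omega$, (2.1) gives
$$\bar\partial\chi_\delta\wedge T=-\nabla_f(\chi_\delta T)+\chi_\delta\nabla_fT .\tag{2.3}$$
If $-\nabla_fT=\tau\wedge\omega$, the right side is $-\nabla_f(\chi_\delta\,\mu\wedge\omega)-\chi_\delta\,\tau\wedge\omega$. Both products have the SEP, so it tends to $-\nabla_f(\mu\wedge\omega)-\tau\wedge\omega=0$.

*Two lines again.* Let $g=(g_1,g_2)$ consist of a smooth function on each line, and let $\phi$ be a test function. For continuous $g_1$,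
$$\int_{\mathbb C}\bar\partial\chi(|x|^2/\delta)\wedge g_1\phi\,\frac{dx}x=\int_{\mathbb C}\tfrac1\delta\,\chi'(|x|^2/\delta)\,g_1\phi\,d\bar x\wedge dx\longrightarrow2\pi i\,g_1(0)\phi(0).$$
So the limit in (2.2) for this $\omega$, paired with $\phi$, is $2\pi ic\,(g_1(0)-g_2(0))\,\phi(0)$. The test says that the values at the crossing point agree.

**Known facts.** $\mathcal E^X_{0,q}\subset\mathrm{Dom}_q\,\bar\partial_X$. The sheaves $\mathrm{Dom}_*\,\bar\partial_X$ are $\mathcal E^X_{0,*}$-modules. The sequence
$$0\to\mathcal O^X\hookrightarrow\mathrm{Dom}_0\,\bar\partial_X\xrightarrow{\bar\partial}\mathrm{Dom}_1\,\bar\partial_X\xrightarrow{\bar\partial}\cdots\tag{$\ast$}$$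
is a complex, and the kernel of $\bar\partial$ in $\mathrm{Dom}_0\,\bar\partial_X$ is $\mathcal O^X$. If $\dim X=1$, the complex is exact.

Exactness means: for $q\ge1$, each section $\mu$ of $\mathrm{Dom}_q\,\bar\partial_X$ with $\bar\partial\mu=0$ is locally $\bar\partial\nu$ with $\nu$ in $\mathrm{Dom}_{q-1}\,\bar\partial_X$. Here is what we shall prove.

**Theorem 3.** Let $n\ge2$, use coordinates $(x,y,t)\in\mathbb C^2\times\mathbb C^2\times\mathbb C^{n-2}$, and let
$$X=X_1\cup X_2\subset\mathbb C^{n+2},\qquad X_1=\{y_1=y_2=0\},\quad X_2=\{x_1=x_2=0\}.$$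
There is $\mu\in\mathrm{Dom}_{n-1}\,\bar\partial_X(X)$ with $\bar\partial_X\mu=0$ such that in no neighborhood of $0$ is there a section $\nu'$ of $\mathrm{Dom}_{n-2}\,\bar\partial_X$ with $\bar\partial\nu'=\mu$. Hence $(\ast)$ is not exact at $0$ in degree $q=n-1\ge1$.

In particular $(\ast)$ is not exact for every reduced complex space of pure dimension $>1$. The theorem makes no claim about which spaces have an exact complex.

The mechanism is a matter of bidegree. For $\mu$ of degree $n-1$, the current in (2.2) only involves $\omega_0$, since $\bar\partial\chi_\delta\wedge\mu\wedge\omega_k$ has bidegree $(n,n+k)$. For $\nu'$ of degree $n-2$ it involves $\omega_0$ and $\omega_1$. The component $\omega_0$ obeys a size bound common to all structure forms, while $\omega_1$ depends on the metric.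

## 3. Structure forms at a regular point

We need to know $\omega_0$ at regular points: what part of it is independent of the metric, and how the metric selects the rest. Let $X\subset\Omega'\subset\mathbb C^{N'}$ be a local embedding of codimension $p'=N'-n\ge1$, with coordinates $z'$, Hermitian resolution $(E',f')$, and structure form $\omega'$. Put $\varphi'_k=f'_{p'+k}|_X$.

Let $b\in X_{reg}$, and let $(\eta,\zeta)=(\eta_1,\dots,\eta_{p'},\zeta_1,\dots,\zeta_n)$ be local coordinates of $\Omega'$ at $b$ with $\mathcal J_X=(\eta)$. Let $K=K(\eta)$ be the Koszul complex, with basis $e_1,\dots,e_{p'}$ of $K_1$ and differential $\delta_\eta$, $\delta_\eta e_j=\eta_j$. Put $e_\eta=e_1\wedge\dots\wedge e_{p'}$. Near $b$, both $K$ and $E'$ are free resolutions of $\mathcal O/\mathcal J_X$. So there are morphisms of complexes $\beta:K\to E'$ and $c:E'\to K$ with $\beta_0=1$, $c_0=1$. Any two such lifts are homotopic, so $c\beta$ and $\beta c$ are homotopic to the identity. The differential of $K$ vanishes on $X$. Hence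
$$c\beta=1\ \text{ on }X,\qquad c\ \text{ induces }\ H_j(E'(x))\simeq K_j(x)\ \text{ for }x\in X\text{ near }b .\tag{3.1}$$
Also $c_{p'}f'_{p'+1}=\delta_\eta c_{p'+1}=0$, since $K_{p'+1}=0$.

**Lemma 4.** Near $b$ the following hold.

(a) For $j\ge p'+1$, $f'_j$ has constant rank in a neighborhood of $b$ in $\Omega'$, and $\ker f'_j=\operatorname{im}f'_{j+1}$ pointwise. On $X$, $\operatorname{im}\varphi'_1$ is a subbundle of corank one in the bundle $\ker\varphi'_0$, and $c_{p'}$ induces an isomorphism $\ker\varphi'_0/\operatorname{im}\varphi'_1\simeq\mathcal O_Xe_\eta$.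

(b) $\varphi'_0\omega'_0=0$; $\varphi'_k\omega'_k=\bar\partial\omega'_{k-1}$ for $k\ge1$; and $\omega'_0$ is pointwise orthogonal to $\operatorname{im}\varphi'_1$.

(c) If $dz'=J\,d\eta\wedge d\zeta$, then on $X$, modulo $\operatorname{im}\varphi'_1$,
$$[\omega'_0]=\pm C_{p'}\,J\,d\zeta\otimes[\beta_{p'}(e_\eta)],$$
where $C_{p'}\ne0$ and $\pm$ depend only on dimensions. In particular $[\omega'_0]$ does not depend on the metrics.

*Proof of (a): counting ranks.* Let $r_j(x)$ be the rank of $f'_j(x)$. Off $X$ the complex $E'(x)$ is exact. On $X$, (3.1) gives $\dim H_j(E'(x))=\binom{p'}j$, which is $0$ for $j>p'$. So $r_j+r_{j+1}=\operatorname{rank}E'_j$ at every point near $b$ for $j\ge p'+1$. Descending induction on $j$ shows that these $r_j$ are constant, and pointwise exactness follows. On $X$ we have $r_j+r_{j+1}=\operatorname{rank}E'_j-\binom{p'}j$ for all $j$, with $r_0=0$. So all $r_j$ are constant on $X$, and kernels and images are bundles there. The remaining claims are (3.1) for $j=p'$.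

*Proof of (b): the range of $\sigma_{p'}$.* The equations are the components of $\nabla_{f'}\omega'=0$. By (a), the orthogonal projection $\Pi$ onto $\operatorname{im}f'_{p'+1}$ is smooth near $b$. Off $X$, $u'_{p'}$ takes values in $\operatorname{im}\sigma'_{p'}=(\ker f'_{p'})^\perp=(\operatorname{im}f'_{p'+1})^\perp$. So $\Pi\,\bar\partial|F|^{2\lambda}\wedge u'_{p'}=0$ for $\mathrm{Re}\,\lambda\gg0$. By analytic continuation $\Pi R'_{p'}=0$, that is, $\Pi\omega'_0=0$ on $X$.

*Proof of (c).* The plan is to show $c_{p'}\omega'_0=\pm C_{p'}J\,d\zeta\otimes e_\eta$ by comparing $u'$ with the analogous form for the Koszul complex, which is the Bochner–Martinelli form.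

**Step 1: $\nabla_{f'}u'=1$ off $X$.** Clearly $f'_1u'_1=f'_1\sigma'_1(1)=1$. Suppose $f'_ku'_k=\bar\partial u'_{k-1}$ (read the right side as $1$ if $k=1$). Then $f'_k\bar\partial u'_k=-\bar\partial(f'_ku'_k)=0$, so $\bar\partial u'_k$ takes values in $\ker f'_k=\operatorname{im}f'_{k+1}$. There $f'_{k+1}\sigma'_{k+1}$ is the identity, so $f'_{k+1}u'_{k+1}=f'_{k+1}\sigma'_{k+1}\bar\partial u'_k=\bar\partial u'_k$. In the last degree, $\bar\partial u'_M$ takes values in $\ker f'_M=0$. Summing up, $(f'-\bar\partial)u'=1$.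

**Step 2: the Koszul counterpart and the difference.** Put $s=\sum\bar\eta_je_j/|\eta|^2$, $\nabla=\delta_\eta-\bar\partial$ and $u^K=\sum_{k\ge1}s\wedge(\bar\partial s)^{k-1}$. On $K$-valued forms $\nabla$ is an antiderivation with $\nabla^2=0$. Since $\nabla s=1-\bar\partial s$, we have $u^K=s/\nabla s$ and $\nabla u^K=1$ off $X$. Put $w=cu'-u^K$. As $c$ is a holomorphic morphism of complexes with $c_0=1$, $\nabla(cu')=c\nabla_{f'}u'=1$, so $\nabla w=0$. The form $u^K$ is odd, so $\nabla(u^K\wedge w)=w$. In the $K_{p'}$-component there is no contribution from $\delta_\eta$, because $K_{p'+1}=0$. So off $X$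
$$c_{p'}u'_{p'}=u^K_{p'}-\bar\partial B,\qquad B=(u^K\wedge w)_{p'}.\tag{3.2}$$

**Step 3: growth, so that the continuation in $\lambda$ can be computed.** We claim that $u'$ and its derivatives are $O(|F|^{-M})$ for suitable $M$. Let $r$ be the generic rank of $f=f'_k$, and let $\epsilon_j$ be the coefficient of $\tau^j$ in $\det(1+\tau f^*f)$. Off $X$ the rank is $r$, and on $(\ker f)^\perp$ the Cayley–Hamilton theorem gives $\sum_{j=0}^r(-1)^j\epsilon_j(f^*f)^{r-j}=0$ with $\epsilon_0=1$ and $\epsilon_r\ne0$. Solving for $(f^*f)^{-1}$ and using that $\sigma'_k=(f^*f)^{-1}f^*$, where $f^*$ takes values in $(\ker f)^\perp$, we find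
$$\sigma'_k=\frac{(-1)^{r-1}}{\epsilon_r}\sum_{j=0}^{r-1}(-1)^j\epsilon_j\,(f^*f)^{r-1-j}f^* .$$
The numerator is smooth across $X$. Moreover $\epsilon_r=|\Lambda^rf|^2\ge c|F_k|^2$ locally, where $F_k$ is the tuple of $r\times r$ minors of $f'_k$. The zero set of $F_k$ is contained in $X=\{F=0\}$, so by the Nullstellensatz a power of each entry of $F$ lies in the ideal generated by $F_k$; hence $|F|^M\le C|F_k|$. The claim follows.

Consequently, for $\mathrm{Re}\,\lambda\gg0$ the form $|F|^{2\lambda}c_{p'}u'_{p'}$, extended by $0$, is of class $C^1$. Off $X$, $\bar\partial(c_{p'}u'_{p'})=c_{p'}\bar\partial u'_{p'}=c_{p'}f'_{p'+1}u'_{p'+1}=0$ by Step 1. So $\bar\partial|F|^{2\lambda}\wedge c_{p'}u'_{p'}=\bar\partial\big(|F|^{2\lambda}c_{p'}u'_{p'}\big)$.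

**Step 4: pairing with a form that is closed near $X$.** Let $\phi=\rho(\eta)\theta(\zeta)\,d\bar\zeta$ with $d\bar\zeta=d\bar\zeta_1\wedge\dots\wedge d\bar\zeta_n$, cutoff functions $\rho,\theta$, and $\rho=1$ near $0$. Then $\bar\partial\phi=\bar\partial\rho\wedge\theta\,d\bar\zeta$ has compact support disjoint from $X$. By Stokes' theorem, for $\mathrm{Re}\,\lambda\gg0$,
$$\langle\bar\partial|F|^{2\lambda}\wedge c_{p'}u'_{p'}\wedge dz',\phi\rangle=\pm\int|F|^{2\lambda}c_{p'}u'_{p'}\wedge dz'\wedge\bar\partial\phi .$$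
The right side is entire in $\lambda$, because $|F|>0$ on $\operatorname{supp}\bar\partial\phi$. At $\lambda=0$ this gives
$$\langle c_{p'}R'_{p'}\wedge dz',\phi\rangle=\pm\int c_{p'}u'_{p'}\wedge dz'\wedge\bar\partial\phi=\pm\int u^K_{p'}\wedge dz'\wedge\bar\partial\phi .$$
In the last equality we used (3.2) and $\int\bar\partial B\wedge dz'\wedge\bar\partial\phi=\int d\,(B\wedge dz'\wedge\bar\partial\phi)=0$; here $B$ is smooth on the support of $\bar\partial\phi$.

**Step 5: the Bochner–Martinelli formula.** In $s\wedge(\bar\partial s)^{p'-1}$ the terms where $\bar\partial$ falls on $1/|\eta|^2$ contain $\big(\sum\bar\eta_je_j\big)^2=0$. So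
$$u^K_{p'}=\frac{1}{|\eta|^{2p'}}\sum_j\bar\eta_je_j\wedge\Big(\sum_kd\bar\eta_k\wedge e_k\Big)^{p'-1},$$
a nonzero constant times the Bochner–Martinelli form times $e_\eta$. For $G\in C_c^\infty(\mathbb C^{p'})$, the Bochner–Martinelli formula says that $\int u^K_{p'}\wedge d\eta\wedge\bar\partial G$ is a nonzero constant, depending only on $p'$, times $G(0)\,e_\eta$. We use it with $G=J(\cdot,\zeta)\rho$ for each fixed $\zeta$; note that $\bar\partial_\eta G=J\,\bar\partial\rho$. By Fubini, with a constant $C_{p'}\ne0$,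
$$\int_Xc_{p'}\omega'_0\wedge\theta\,d\bar\zeta=\langle c_{p'}R'_{p'}\wedge dz',\phi\rangle=\pm C_{p'}\int_XJ\,\theta\,d\zeta\wedge d\bar\zeta\;e_\eta$$
for all $\theta$. So $c_{p'}\omega'_0=\pm C_{p'}J\,d\zeta\otimes e_\eta$ on $X$.

**Step 6: back to $E'$.** On $X$, $f'_{p'}\beta_{p'}(e_\eta)=\beta_{p'-1}(\delta_\eta e_\eta)=0$, so $\beta_{p'}(e_\eta)$ lies in $\ker\varphi'_0$, and $c_{p'}\beta_{p'}(e_\eta)=e_\eta$ by (3.1). By (a), $c_{p'}$ is injective on $\ker\varphi'_0/\operatorname{im}\varphi'_1$. This gives (c). $\square$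

Lemma 4 says that $\omega'_0$ is the representative of a metric-independent class that is orthogonal to $\operatorname{im}\varphi'_1$, and this orthogonality is where the metric enters. In the example of the two lines $E_2=0$, so there is no freedom.

## 4. The resolution of the crossing planes and a family of metrics

From now on $X$ is as in Theorem 3. Put $S=X_{sing}=\{x=y=0\}$, $z=(x,y,t)$, $N=n+2$, $p=2$. We always use $h=(x,y)$, so
$$\chi_\delta=\chi\big((|x|^2+|y|^2)/\delta\big).$$
Write $dt=dt_1\wedge\dots\wedge dt_{n-2}$ and $d\bar t=d\bar t_1\wedge\dots\wedge d\bar t_{n-2}$, both equal to $1$ if $n=2$.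

A power series vanishes on $X$ if and only if each of its monomials contains some $x_i$ and some $y_j$. So $\mathcal J_X=(x_iy_j)_{i,j=1,2}$. Let $E_0=\mathcal O$, let $E_1$ have basis $\varepsilon_{ij}$, $E_2$ basis $a_1,a_2,b_1,b_2$, $E_3$ basis $g$, and
$$f_1\varepsilon_{ij}=x_iy_j,\quad f_2a_i=y_2\varepsilon_{i1}-y_1\varepsilon_{i2},\quad f_2b_j=x_2\varepsilon_{1j}-x_1\varepsilon_{2j},\quad f_3g=x_2a_1-x_1a_2-y_2b_1+y_1b_2 .$$

**Exactness.** First, $f_1f_2a_i=y_2x_iy_1-y_1x_iy_2=0$ and $f_1f_2b_j=x_2x_1y_j-x_1x_2y_j=0$. In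
$$f_2f_3g=x_2(y_2\varepsilon_{11}-y_1\varepsilon_{12})-x_1(y_2\varepsilon_{21}-y_1\varepsilon_{22})-y_2(x_2\varepsilon_{11}-x_1\varepsilon_{21})+y_1(x_2\varepsilon_{12}-x_1\varepsilon_{22})$$
the coefficient of each $\varepsilon_{ij}$ cancels. So $E$ is a complex. Where $x_1y_1\ne0$, the vectors $f_2a_1,f_2a_2,f_2b_1$ have components $(-y_1,0,0)$, $(0,-y_1,y_2)$, $(0,0,-x_1)$ on $\varepsilon_{12},\varepsilon_{22},\varepsilon_{21}$, with determinant $-y_1^2x_1\ne0$. The complex is preserved by $x_1\leftrightarrow x_2$ (with $\varepsilon_{1j}\leftrightarrow\varepsilon_{2j}$, $a_1\leftrightarrow a_2$, $b_j\mapsto-b_j$, $g\mapsto-g$), and similarly by $y_1\leftrightarrow y_2$. So $\operatorname{rank}f_2\ge3$ wherever some $x_iy_j\ne0$, that is, off $X$; and $\operatorname{rank}f_2\le3$ there since $f_1f_2=0$ and $f_1\neq 0$. The generic ranks of $f_1,f_2,f_3$ are thus $1,3,1$, and $1+3=\operatorname{rank}E_1$, $3+1=\operatorname{rank}E_2$, $1=\operatorname{rank}E_3$. The ideals of maximal minors have zero sets contained in $X$, $X$, $\{x=y=0\}$,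 of codimension $2\ge1$, $2\ge2$, $4\ge3$. By the Buchsbaum–Eisenbud criterion $E$ is a resolution of $\mathcal O/\mathcal J_X$ at every point of $\mathbb C^N$.

**Metrics.** Let $\kappa$ be a smooth positive function on $\mathbb C^N$. Give $E_2$ the metric for which $a_1,a_2,b_1,b_2$ are orthogonal with $|a_2|^2=\kappa$ and $|a_1|=|b_1|=|b_2|=1$, and give $E_0,E_1,E_3$ the trivial metrics. Let $\omega^\kappa=\omega^\kappa_0+\omega^\kappa_1$ be the structure form, with coordinates $z$; there are no more components because $E_k=0$ for $k>3$.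

**The form $\omega_0^\kappa$ on $X_1\setminus S$.** Here $y=0$, $x\ne0$, so $f_2a_i=0$ while $f_2b_1,f_2b_2$ are independent. Thus $\ker\varphi_0=\langle a_1,a_2\rangle$ and $\varphi_1g=x_2a_1-x_1a_2$. Where $x_1\ne0$ we have $\mathcal J_X=(y)$; take $\eta=y$, $\zeta=(x,t)$. A morphism $\beta:K(y)\to E$ with $\beta_0=1$ is
$$\beta_1(e_j)=\varepsilon_{1j}/x_1,\qquad\beta_2(e_1\wedge e_2)=-a_1/x_1 .$$
Indeed $f_1\beta_1(e_j)=y_j$, and $f_2\beta_2(e_1\wedge e_2)=(y_1\varepsilon_{12}-y_2\varepsilon_{11})/x_1=\beta_1(y_1e_2-y_2e_1)$. By Lemma 4(c), $[\omega_0^\kappa]=\theta_0[a_1/x_1]\otimes dx\wedge dt$ with a constant $\theta_0\ne0$ that does not depend on $\kappa$. So $\omega_0^\kappa=\theta_0(v_1a_1+v_2a_2)\otimes dx\wedge dt$, where $v-(1/x_1,0)$ is a multiple of $(x_2,-x_1)$. Equivalently, $x_1v_1+x_2v_2=1$, an equation that extends by continuity to all of $X_1\setminus S$. Orthogonality to $\varphi_1g$ (Lemma 4(b)) reads $v_1\bar x_2-\kappa v_2\bar x_1=0$. The two equations give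
$$v=v^\kappa=\frac{(\kappa\bar x_1,\ \bar x_2)}{N_\kappa},\qquad N_\kappa=\kappa|x_1|^2+|x_2|^2,\tag{4.1}$$
with $\kappa=\kappa(x,0,t)$. In particular $|\omega_0^1|\le C/|x|$ on $X_1\setminus S$.

**The effect of $\kappa$ on $\omega_1$.** The first component of $v^\kappa-v^1$ is $\bar x_1(\kappa N_1-N_\kappa)/(N_\kappa N_1)=(\kappa-1)\bar x_1|x_2|^2/(N_\kappa N_1)$. The second is $\bar x_2(N_1-N_\kappa)/(N_\kappa N_1)=-(\kappa-1)\bar x_2|x_1|^2/(N_\kappa N_1)$. So
$$v^\kappa-v^1=m\,(x_2,-x_1),\qquad m=m(\kappa,x)=(\kappa-1)\frac{\bar x_1\bar x_2}{N_\kappa N_1},\tag{4.2}$$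
that is, $\omega_0^\kappa-\omega_0^1=\theta_0\,m\,\varphi_1(g)\otimes dx\wedge dt$. Since $\varphi_1\omega_1=\bar\partial\omega_0$, and $\varphi_1$ anticommutes with $\bar\partial$ and is injective off $S$,
$$\omega_1^\kappa-\omega_1^1=\pm\theta_0\,\bar\partial m\wedge dx\wedge dt\otimes g\qquad\text{on }X_1\setminus S .\tag{4.3}$$

**Constant $\kappa$.** Differentiating (4.1),
$$\bar\partial\frac{\kappa\bar x_1}{N_\kappa}=\frac{\kappa(|x_2|^2d\bar x_1-\bar x_1x_2\,d\bar x_2)}{N_\kappa^2}=x_2\,\xi_\kappa,\qquad\bar\partial\frac{\bar x_2}{N_\kappa}=\frac{\kappa(|x_1|^2d\bar x_2-x_1\bar x_2\,d\bar x_1)}{N_\kappa^2}=-x_1\,\xi_\kappa,$$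
with $\xi_\kappa$ as in (1.1). Hence, for constant $\kappa$,
$$\omega_1^\kappa=\pm\theta_0\,\xi_\kappa\wedge dx\wedge dt\otimes g\ \text{ on }X_1\setminus S,\qquad\bar\partial m(\kappa,\cdot)=\xi_\kappa-\xi_1 .\tag{4.4}$$
So the test forms of Section 1 are the degree-one components of structure forms.

**On $X_2\setminus S$.** Here $\ker\varphi_0=\langle b_1,b_2\rangle$ and $\operatorname{im}\varphi_1=\langle-y_2b_1+y_1b_2\rangle$. Neither the class $[\omega_0^\kappa]$ nor the metric on $\langle b_1,b_2\rangle$ depends on $\kappa$. So $\omega_0^\kappa=\omega_0^1$, and since $\varphi_1$ is injective,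
$$\omega_1^\kappa=\omega_1^1\qquad\text{on }X_2\setminus S .\tag{4.5}$$

## 5. A size bound for $\omega_0$ in every embedding and resolution

To show that $\mu$ lies in the domain we must handle every structure form. We compare an arbitrary one with $\omega^1$.

**Lemma 5.** Let $a\in S$ and let $\omega'\in\mathfrak S_a$ be arbitrary. Then $|\omega'_0|\le C/|x|$ on $X_1\setminus S$ near $a$.

*Proof.* Let $\omega'$ come from $X\hookrightarrow\Omega'\subset\mathbb C^{N'}$, coordinates $z'$ and a Hermitian resolution $E'$.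

**Step 1: coordinates in which the embedding is the standard one.** Since $a\in S$, we have $\mathcal J_X\subset\mathfrak m_a^2$, so the classes of $z_i-z_i(a)$, $1\le i\le N$, form a basis of $\mathfrak m_{X,a}/\mathfrak m_{X,a}^2$. Extend the functions $z_i|_X$ to holomorphic functions $\hat z_i$ on $\Omega'$ near $a$. Their differentials at $a$ are independent, because they restrict to independent classes. Complete them to a coordinate system by $\tilde w_1,\dots,\tilde w_r$, $r=N'-N$. On $X$ we have $\tilde w_k|_X=G_k(z)|_X$ for some $G_k\in\mathcal O_{\mathbb C^N,a}$. Put $w_k=\tilde w_k-G_k(\hat z)$. Then $(\hat z,w)$ are coordinates of $\Omega'$ at $a$ in which $X$ is the standard $X\subset\mathbb C^N\times\{w=0\}$, with ideal $(\mathcal J_X(\hat z),w)$. Write $z$ for $\hat z$. Then $dz'=\Theta\,dz\wedge dw$ with a nonvanishing holomorphic $\Theta$.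

**Step 2: a holomorphic comparison map.** The tuple $w$ is a regular sequence on $\mathcal O_{\Omega'}/(\mathcal J_X(z))$, so $E\otimes K(w)$ is a resolution of $\mathcal O_{\Omega'}/(\mathcal J_X(z),w)$. Hence near $a$ there is a holomorphic morphism $\psi:E\otimes K(w)\to E'$ with $\psi_0=1$. Let $e_w$ be the generator of $\Lambda^r$ in $K(w)$; note that $p'=p+r$. On $X$ we have $w=0$, so there the differential of $E\otimes K(w)$ is $f\otimes1$. Therefore $\psi$ maps $\ker\varphi_0\otimes e_w$ into $\ker\varphi'_0$ and $\operatorname{im}\varphi_1\otimes e_w$ into $\operatorname{im}\varphi'_1$.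

**Step 3: the classes correspond.** Let $b\in X_{reg}$ be near $a$, let $(\eta,\zeta)$ be coordinates of $\mathbb C^N$ at $b$ with $\mathcal J_X=(\eta)$, let $dz=J\,d\eta\wedge d\zeta$, and let $\beta:K(\eta)\to E$ be a morphism with $\beta_0=1$. In $\Omega'$ the ideal of $X$ is $(\eta,w)$, and $dz'=\pm\Theta J\,d\eta\wedge dw\wedge d\zeta$. The map $\psi\circ(\beta\otimes1):K(\eta,w)=K(\eta)\otimes K(w)\to E'$ is a morphism equal to $1$ in degree $0$. Lemma 4(c), applied to $E$ and to $E'$, gives
$$[\omega_0^1]=\pm C_pJ\,d\zeta\otimes[\beta_p(e_\eta)],\qquad[\omega'_0]=\pm C_{p'}\Theta J\,d\zeta\otimes[\psi(\beta_p(e_\eta)\otimes e_w)].$$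
Hence $[\omega'_0]=\pm\frac{C_{p'}}{C_p}\Theta\,\psi([\omega_0^1]\otimes e_w)$.

**Step 4: the bound.** By Lemma 4(b), $\omega'_0\perp\operatorname{im}\varphi'_1$. So, with $\Pi'$ the orthogonal projection onto $\operatorname{im}\varphi'_1$,
$$\omega'_0=(1-\Pi')\Big(\pm\tfrac{C_{p'}}{C_p}\,\Theta\,\psi(\omega_0^1\otimes e_w)\Big)\qquad\text{on }X\setminus S\text{ near }a .$$
The functions $\Theta$, $\psi$ and the metrics are locally bounded, and $1-\Pi'$ has norm at most $1$. So $|\omega'_0|\le C|\omega_0^1|\le C'/|x|$ on $X_1\setminus S$ near $a$. $\square$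

## 6. The form $\mu$, and dimension two

Define
$$\nu=\nu_0\,d\bar t\ \text{ on }X_1,\quad\nu=0\ \text{ on }X_2;\qquad\mu=\bar\partial\nu .$$
Let $\pi:\tilde X=(\mathrm{Bl}_0\mathbb C^2_x\times\mathbb C^{n-2}_t)\sqcup(\mathbb C^2_y\times\mathbb C^{n-2}_t)\to X$. This is a modification, biholomorphic over $X\setminus S$, and $\nu=\pi_*\tilde\nu$, $\mu=\pi_*\bar\partial\tilde\nu$ with $\tilde\nu$ smooth. So $\nu$ and $\mu$ are almost semi-meromorphic (with $s=1$). Both are given by locally integrable forms, so by dominated convergence they equal their products with $1$, and $1\in\mathcal W^X$ because smooth functions lie in $\mathrm{Dom}_0\,\bar\partial_X$. Hence $\nu\in\mathcal W^X_{0,n-2}$ and $\mu\in\mathcal W^X_{0,n-1}$. Moreover $\bar\partial\mu=0$, both are smooth on $X\setminus S$, $\mu=0$ on $X_2\setminus S$, and $\mu=\bar\partial\nu_0\wedge d\bar t$ with $|\mu|\le C/|x|$ on $X_1\setminus S$, since $\nu_0$ is homogeneous of degree $0$.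

**Proposition 6.** $\bar\partial_X\mu=0$ at every point of $X$. In particular $\mu\in\mathrm{Dom}_{n-1}\,\bar\partial_X(X)$.

*Proof.* On $X_{reg}$, $\mu$ and all structure forms are smooth, $\bar\partial\mu=0$ and $\nabla_f\omega=0$, so $\nabla_f(\mu\wedge\omega)=0$ by (2.1). Let $a\in S$ and $\omega'\in\mathfrak S_a$. On $X\setminus S$ near $a$ the same argument gives $\nabla_{f'}(\mu\wedge\omega')=0$. So by (2.3), $-\nabla_{f'}(\chi_\delta\,\mu\wedge\omega')=\bar\partial\chi_\delta\wedge\mu\wedge\omega'$. Since $\mu\wedge\omega'$ has the SEP,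
$$-\nabla_{f'}(\mu\wedge\omega')=\lim_{\delta\to0}\bar\partial\chi_\delta\wedge\mu\wedge\omega' ,$$
and we must show that the limit is $0$. The form $\bar\partial\chi_\delta\wedge\mu\wedge\omega'_k$ has bidegree $(n,n+k)$, so it vanishes for $k\ge1$. For $k=0$ it vanishes on $X_2$. On $X_1$ it is supported in $c_1\delta\le|x|^2\le c_2\delta$, a set of volume $O(\delta^2)$ locally in $t$. There $\bar\partial\chi_\delta$, $\mu$ and $\omega'_0$ are each $O(\delta^{-1/2})$, the last by Lemma 5. So the pairing with a test function is $O(\delta^{2-3/2})=O(\delta^{1/2})$. $\square$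

**Proof of Theorem 3 for $n=2$.** Suppose $\nu'\in\mathrm{Dom}_0\,\bar\partial_X(\mathcal N)$ with $\bar\partial\nu'=\mu$ in a neighborhood $\mathcal N$ of $0$. If $\bar\partial_X\nu'=\tau$, then $\tau=\bar\partial\nu'=\mu$, and (2.2) holds for $\nu'$ and every structure form. Use it for $\omega^\kappa$ with a constant $\kappa\ne1$ and for $\omega^1$, and subtract the $E_3$-components. By (4.4) and (4.5) the difference lives on $X_1$. Let $B$ be a ball around $0$ in $\mathbb C^2_x=X_1$ with $B\subset\mathcal N$, and let $\phi$ be a test function on $\mathcal N$ with $\phi(0)=1$ and $\phi|_{X_1}\in C_c^\infty(B)$. Pairing with $\phi$ we get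
$$0=\pm\theta_0\lim_{\delta\to0}\int_{X_1}\bar\partial\chi_\delta\wedge\phi\nu'\,(\xi_\kappa-\xi_1)\wedge dx=\pm\theta_0\big(L_\kappa(\phi\nu')-L_1(\phi\nu')\big).$$
But on $B\setminus0$ we have $\bar\partial\nu'=\bar\partial\nu_0$, so the right side is nonzero by Lemma 2. With Proposition 6 this proves the case $n=2$. $\square$

## 7. Constant $\kappa$ detect nothing when $n\ge3$

One would like to repeat this argument for $n\ge3$, with $t$ as a parameter. It fails, and here is a current that defeats it. On $X_1$ let
$$\nu''=-\bar t_1\,\bar\partial\nu_0\wedge d\bar t_2\wedge\dots\wedge d\bar t_{n-2},\qquad\text{and }\ \nu''=0\ \text{ on }X_2 .$$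
As in Section 6 it is the push-forward of a smooth form on $\tilde X$, so $\nu''\in\mathcal W^X_{0,n-2}$, and
$$\bar\partial\nu''=-d\bar t_1\wedge\bar\partial\nu_0\wedge d\bar t_2\wedge\dots\wedge d\bar t_{n-2}=\bar\partial\nu_0\wedge d\bar t=\mu .$$
Let $\kappa$ be any positive constant. By (4.1), $\omega_0^\kappa=O(1/|x|)$ on $X_1\setminus S$, so the coefficients of $\bar\partial\chi_\delta\wedge\nu''\wedge\omega_0^\kappa$ are $O(\delta^{-3/2})$ on a set of volume $O(\delta^2)$, and this form tends to $0$. By (4.4), $\bar\partial\chi_\delta\wedge\nu''\wedge\omega_1^\kappa$ contains the three factors $\bar\partial\chi_\delta$, $\bar\partial\nu_0$, $\xi_\kappa$, all of which involve only $d\bar x_1,d\bar x_2$. So it is identically $0$. Thus $\nu''$ solves the equation and passes the test for $\omega^\kappa$ for every constant $\kappa$.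

In terms of $\gamma=\nu-\nu'$: for $n=2$ it is a holomorphic function, which is continuous at the singular point. For $n\ge3$ it is only a $\bar\partial$-closed current of positive degree. It may be singular along $S$, and it can absorb the obstruction by means of the $t$-variables, as $\nu-\nu''$ does.

Two changes help, and a single choice makes both. Let $\kappa$ depend on the point, and let $\kappa-1$ have compact support. Then $m$ in (4.2) has its support in that of $\kappa-1$. So for each fixed $\delta$ the form $m\,\bar\partial\chi_\delta\wedge dx\wedge dt$ has compact support off $S$, and we can integrate by parts against $\gamma$ using nothing but $\bar\partial\gamma=0$. No regularity of $\gamma$ is needed.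

## 8. Compactly supported changes of metric: proof of Theorem 3 for all $n\ge2$

By Proposition 6 it remains to show that $\mu$ has no admissible solution near $0$. Suppose that $\mathcal N$ is a neighborhood of $0$ in $X$ and $\nu'\in\mathrm{Dom}_{n-2}\,\bar\partial_X(\mathcal N)$ with $\bar\partial\nu'=\mu$. Since $\bar\partial_X\nu'=\tau$ implies $\tau=\bar\partial\nu'$, we have $\bar\partial_X\nu'=\mu$ at each point of $\mathcal N$. Put $\gamma=\nu-\nu'\in\mathcal W_{0,n-2}(\mathcal N)$. Then $\bar\partial\gamma=0$.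

Let $\tilde{\mathcal N}\subset\mathbb C^N$ be open with $0\in\tilde{\mathcal N}\cap X\subset\mathcal N$. Choose $\rho\in C_c^\infty(\tilde{\mathcal N})$ with $\rho\ge0$ and $\rho(0)>0$, and $\phi\in C_c^\infty(\tilde{\mathcal N})$ with $\phi=1$ near $\operatorname{supp}\rho$. Let
$$\kappa=1+\rho .$$
Since $E$ is a resolution at every point, the germs of $\omega^\kappa$ and $\omega^1$ at each point of $\mathcal N$ are structure forms there. On $X_1\setminus S$ let $m=m(\kappa(x,0,t),x)$. It vanishes outside $\operatorname{supp}\rho$.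

**Step 1: what admissibility of $\nu'$ gives.** For $\omega=\omega^\kappa$ and $\omega=\omega^1$ we have $-\nabla_f(\nu'\wedge\omega)=\mu\wedge\omega$ on $\mathcal N$. So by (2.3)
$$\bar\partial\chi_\delta\wedge\nu'\wedge\omega=-\nabla_f(\chi_\delta\,\nu'\wedge\omega)-\chi_\delta\,\mu\wedge\omega\longrightarrow-\nabla_f(\nu'\wedge\omega)-\mu\wedge\omega=0,$$
because $\nu'\wedge\omega$ and $\mu\wedge\omega$ have the SEP. Subtract the $E_3$-components for $\omega^\kappa$ and $\omega^1$, and use (4.3) on $X_1$ and (4.5) on $X_2$: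
$$\lim_{\delta\to0}\big\langle\bar\partial\chi_\delta\wedge\nu'\wedge\bar\partial m\wedge dx\wedge dt,\ \phi\big\rangle_{X_1}=0 .\tag{8.1}$$

**Step 2: closed currents contribute nothing.** We show that for every $\delta>0$
$$\big\langle\bar\partial\chi_\delta\wedge\gamma\wedge\bar\partial m\wedge dx\wedge dt,\ \phi\big\rangle_{X_1}=0 .\tag{8.2}$$
The function $m$ is smooth on $X_1\setminus S$ and vanishes outside $\operatorname{supp}\rho$, near which $\phi=1$; and $\bar\partial\chi_\delta$ vanishes near $S$. So $m\,\bar\partial\chi_\delta\wedge dx\wedge dt$ is a smooth $(n,1)$-form with compact support in $(X_1\setminus S)\cap\mathcal N$. Since $\bar\partial(m\,\bar\partial\chi_\delta)=\bar\partial m\wedge\bar\partial\chi_\delta$, the pairing in (8.2) equals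
$$\pm\langle\gamma,\ \bar\partial(m\,\bar\partial\chi_\delta\wedge dx\wedge dt)\rangle=\pm\langle\bar\partial\gamma,\ m\,\bar\partial\chi_\delta\wedge dx\wedge dt\rangle=0 .$$

**Step 3: an explicit integral must tend to zero.** Since $\nu=\nu'+\gamma$, adding (8.1) and (8.2) and using $\phi=1$ near $\operatorname{supp}m$ gives
$$\lim_{\delta\to0}I_\delta=0,\qquad I_\delta=\int_{X_1}\bar\partial\chi_\delta\wedge\nu_0\,d\bar t\wedge\bar\partial m\wedge dx\wedge dt .\tag{8.3}$$

**Step 4: freezing $\kappa$ along $S$.** We replace $\kappa(x,0,t)$ by its value at $x=0$ so that Lemma 1 applies. Because of the factor $d\bar t$, only $\bar\partial_x$-derivatives contribute to $I_\delta$. Put $\kappa_t=\kappa(0,0,t)$ and $m_t(x)=m(\kappa_t,x)$. The function $m(\kappa,x)$ is smooth in $\kappa>0$, $x\ne0$, and homogeneous of degree $-2$ under $x\mapsto sx$, $s>0$. Hence, for $\kappa$ in a compact subset of $(0,\infty)$, $\partial_\kappa m=O(|x|^{-2})$, and the coefficients of $\bar\partial_xm(\kappa,\cdot)$ are Lipschitz in $\kappa$ with constant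 $O(|x|^{-3})$. Since $\bar\partial_x\kappa=O(1)$ and $\kappa(x,0,t)-\kappa_t=O(|x|)$,
$$\bar\partial_x\big(m(\kappa(x,0,t),x)-m_t(x)\big)=O(|x|^{-2}),$$
and this difference vanishes for $t$ outside a compact set. Replacing $m$ by $m_t$ therefore changes $I_\delta$ by at most a constant times $\delta^{-1/2}\cdot\delta^{-1}\cdot\delta^2=\delta^{1/2}\to0$.

**Step 5: evaluating the limit.** For fixed $t$, $\kappa_t$ is a constant, so $\bar\partial_xm_t=\xi_{\kappa_t}-\xi_1$ by (4.4). By Lemma 1, for every $\delta>0$,
$$\int_{\mathbb C^2}\bar\partial\chi(|x|^2/\delta)\wedge\nu_0\,\bar\partial_xm_t\wedge dx=C\big(I(\kappa_t)-I(1)\big).$$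
Integrating in $t$ and using Step 4,
$$\lim_{\delta\to0}I_\delta=\pm C\int_{\mathbb C^{n-2}}\big(I(\kappa_t)-I(1)\big)\,d\bar t\wedge dt ;\tag{8.4}$$
for $n=2$ the right side is $\pm C\big(I(\kappa(0))-I(1)\big)$.

**Step 6: contradiction.** We have $\kappa_t=1+\rho(0,0,t)\ge1$, with $\kappa_t>1$ for $t$ near $0$. Since $I$ is strictly decreasing, $I(\kappa_t)-I(1)$ is $\le0$ everywhere and $<0$ near $t=0$; it is continuous with compact support in $t$, and $d\bar t\wedge dt$ is a nonzero constant times Lebesgue measure. So (8.4) is nonzero, which contradicts (8.3). Hence no such $\nu'$ exists in any neighborhood of $0$. Together with Proposition 6 this proves Theorem 3. $\blacksquare$
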